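# Weakly countably tight power homogeneous compacta: is $|X|\le\mathfrak c$?

## 1. The guess $|X|\le\mathfrak c$, tested on Cantor cubes

Take a compactum that is covered by at most $\mathfrak c$ countably tight pieces, each spread over the whole space, and suppose that it looks the same at every point, at least after passing to a power. The natural guess is that such a space has at most $\mathfrak c$ points. Let us make the guess precise and try to break it.

All spaces are Hausdorff; a compactum is a compact Hausdorff space; $\mathfrak c=2^{\aleph_0}$.

**Tightness.** $t(Y)$ is the least infinite cardinal $\kappa$ such that whenever $A\subseteq Y$ and $y\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $y\in\overline B$. Countably tight means $t(Y)=\omega$. Subspaces of countably tight spaces are countably tight.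

*Example.* $2^{\omega_1}$ is not countably tight. Let $A$ be the set of points with finite support. The constant point $1$ lies in $\overline A$, but a countable $B\subseteq A$ lives on a countable set of coordinates, so every point of $\overline B$ is $0$ at all other coordinates.

**The operator $[A]_\lambda$.** For $A\subseteq X$, $[A]_\lambda=\bigcup\{\overline B:B\subseteq A,\ |B|\le\lambda\}$, closures in $X$. For the set $A$ just used, $[A]_\omega$ is the set of points of countable support, and $[A]_{\omega_1}=2^{\omega_1}$ because $|A|=\omega_1$ and $A$ is dense.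

**Weak tightness.** $wt(X)$ is the least infinite cardinal $\kappa$ for which there is a cover $\mathcal C$ of $X$ with $|\mathcal C|\le2^\kappa$ such that every $C\in\mathcal C$ satisfies $t(C)\le\kappa$ (as a subspace) and $X=[C]_{2^\kappa}$. The cover $\{X\}$ shows $wt(X)\le t(X)$. We call $X$ weakly countably tight if $wt(X)=\omega$: at most $\mathfrak c$ countably tight pieces $C$ cover $X$, and $X=[C]_{\mathfrak c}$ for each of them.

*Example.* A separable compactum $X$ with $|X|\le\mathfrak c$ is weakly countably tight: let $D$ be countable and dense and take the cover $\{D\cup\{x\}:x\in X\}$. Its members are countable, hence countably tight, and $[D\cup\{x\}]_{\mathfrak c}\supseteq\overline D=X$. So if $2^{\omega_1}=\mathfrak c$, then $2^{\omega_1}$ (which is separable, see below) has $wt=\omega$ although it is not countably tight.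

**Homogeneity.** $X$ is homogeneous if for all $x,y\in X$ some homeomorphism $h:X\to X$ has $h(x)=y$; it is power homogeneous if $X^\kappa$ is homogeneous for some cardinal $\kappa\ge1$. *Example.* The convergent sequence $\omega+1$ is not homogeneous. But $(\omega+1)^\omega$ is a compact, metrizable, zero-dimensional space without isolated points, hence homeomorphic to the topological group $2^\omega$. So $\omega+1$ is power homogeneous.

**Question.** If $X$ is a weakly countably tight power homogeneous compactum, is $|X|\le\mathfrak c$?

The question comes from Nathan Carlson, "On the weak tightness, Hausdorff spaces, and power homogeneous compacta", arXiv:1709.07998 (2017). Known: the answer is yes if $X$ has a *countable* cover by dense countably tight subspaces. A weakly countably tight space need not have a countable cover witnessing $wt(X)=\omega$, so this does not answer the question.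

**Metrizable compacta.** They are separable and every point is the limit of a sequence from a countable dense set, so $|X|\le\mathfrak c$. The guess survives.

**Cantor cubes.** $2^\kappa$ is a compact group, hence homogeneous. For $\kappa\le\mathfrak c$ it is separable (Hewitt–Marczewski–Pondiczery). Put
$$\mu=\min\{\kappa:2^\kappa>\mathfrak c\},\qquad\text{so }\omega<\mu\le\mathfrak c .$$
If $\kappa<\mu$, then $|2^\kappa|\le\mathfrak c$ and there is nothing to test. If $\kappa\ge\mu$, then $|2^\kappa|>\mathfrak c$, and the guess says that $2^\kappa$ is *not* weakly countably tight. Is that so?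

The first cover to try on $2^{\omega_1}$ consists of $\Sigma$-products. Let $\Sigma$ be the set of points of countable support. It is dense, and it is countably tight. Indeed, let $A\subseteq\Sigma$ and $x\in\Sigma\cap\overline A$. Put $S_0=\operatorname{supp}x$. Given a countable $S_n$, choose a countable $B_{n+1}\subseteq A$ such that for each finite $F\subseteq S_n$ some $b\in B_{n+1}$ agrees with $x$ on $F$, and let $S_{n+1}=S_n\cup\bigcup_{b\in B_{n+1}}\operatorname{supp}b$. Put $S=\bigcup S_n$ and $B=\bigcup B_n$. If $F\subseteq\omega_1$ is finite, then $F\cap S\subseteq S_n$ for some $n$, so some $b\in B_{n+1}$ agrees with $x$ on $F\cap S$; off $S$ both are $0$. Hence $x\in\overline B$. The translates of $\Sigma$ are the classes of the relation "differ at countably many coordinates". They cover $2^{\omega_1}$ by dense countably tight sets, but each has size $\omega_1^\omega=\mathfrak c$, so if $2^{\omega_1}>\mathfrak c$ there are $2^{\omega_1}>\mathfrak c$ of them: too many. So this attempt to refute the guess fails, exactly at the count of the pieces.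

## 2. CH confirms the guess, Cohen reals refute it

**Theorem A.** Let $V$ be a model of ZFC with cardinals $\kappa\ge\omega_1$ and $\lambda$ such that $\lambda^\omega=\lambda$ and $2^{2^\kappa}\le\lambda$. Add $\lambda$ Cohen reals. In the extension $\mathfrak c=\lambda$ and $2^\kappa$ is weakly countably tight. In particular, if $V\models GCH$ and $\lambda=\aleph_{\omega_1}$, then in the extension $\mathfrak c=\aleph_{\omega_1}$, and for every $\kappa$ with $\omega_1\le\kappa<\mathfrak c$ the homogeneous compactum $2^\kappa$ is weakly countably tight and $|2^\kappa|=\aleph_{\omega_1+1}=\mathfrak c^+$.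

**Theorem B.** If $\mathfrak c=\nu^+=2^\nu$ for some infinite $\nu$ (e.g. under CH, with $\nu=\omega$), then every weakly countably tight power homogeneous compactum satisfies $|X|\le\mathfrak c$.

So the statement "$|X|\le\mathfrak c$ for every weakly countably tight power homogeneous compactum $X$" is **undecidable in ZFC**. It follows from CH by Theorem B. It is consistent, relative to ZFC, that it fails for $X=2^{\omega_1}$, even though $X$ is a compact topological group: apply the second part of Theorem A with $\kappa=\omega_1$. Two complements:

**Theorem C.** If $\mathfrak c<\aleph_{\omega_1}$, then every weakly countably tight compactum $X$ such that $X$ or $X^\omega$ is homogeneous satisfies $|X|\le\mathfrak c$. (So for homogeneous compacta $\aleph_{\omega_1}$ is the least value of $\mathfrak c$ that can admit a counterexample, and by Theorem A it consistently does.)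

**Proposition D (ZFC).** If $\kappa\ge\mathfrak c$, then $2^\kappa$ is not weakly countably tight.

Not settled here: whether $\mathfrak c<\aleph_{\omega_1}$ suffices for all power homogeneous compacta when $\mathfrak c$ is not of the form in Theorem B. The independence is not affected.

We first prove Proposition D, which completes the test on cubes except in the window $\mu\le\kappa<\mathfrak c$; then Theorem A, which lives in that window; then Theorems C and B.

## 3. Almost disjoint families against countable tightness

For $\omega\le\theta<\mu$ we have $2^\theta=\mathfrak c$ and $\mathfrak c^\theta=2^{\omega\cdot\theta}=\mathfrak c$. Also $\mu$ is regular. If it were singular, write it as the supremum of cardinals $\mu_\xi<\mu$, $\xi<\operatorname{cf}\mu$; then $2^\mu\le\prod_\xi2^{\mu_\xi}\le\mathfrak c^{\operatorname{cf}\mu}=\mathfrak c$, a contradiction.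

**The principle $AD(\rho)$.** There is $\mathcal S\subset[\rho]^\mu$ with $|\mathcal S|=\mathfrak c^+$ and $|S\cap S'|<\mu$ for distinct $S,S'\in\mathcal S$.

*Example.* Under CH, $\mu=\mathfrak c=\omega_1$, and $AD(\omega_1)$ asks for $\omega_2$ uncountable subsets of $\omega_1$ with pairwise countable intersections. Branches of the tree $2^{<\omega_1}$, which has $\omega_1$ nodes under CH, do this. Part (a) below is the same argument.

**Lemma 1.** (a) $AD(\mathfrak c)$ holds. (b) If no cardinal $\kappa\in(\mu,\mathfrak c]$ has cofinality $\mu$ (e.g. if $\mu=\mathfrak c$ or $\mathfrak c<\aleph_{\omega_1}$), then $AD(\mu)$ holds.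

*Proof.* (a) The tree $2^{<\mu}$ has at most $\mu\cdot\mathfrak c=\mathfrak c$ nodes, and at least $2^\omega=\mathfrak c$. For $q\in2^\mu$ let $S_q=\{q|\alpha:\alpha<\mu\}$. Then $|S_q|=\mu$. If $q\ne q'$ first differ at $\delta$, then $S_q\cap S_{q'}=\{q|\alpha:\alpha\le\delta\}$ has size $<\mu$. There are $2^\mu\ge\mathfrak c^+$ sets $S_q$; keep $\mathfrak c^+$ of them and identify $2^{<\mu}$ with $\mathfrak c$.

(b) We want to squeeze $\mathfrak c^+$ branches into one set of size $\mu$, and for this we build few sets of size $\mu$ that capture all others. By induction on cardinals $\kappa\in[\mu,\mathfrak c]$ we find $\mathcal D_\kappa\subset[\kappa]^\mu$ with $|\mathcal D_\kappa|\le\mathfrak c$ such that every $A\in[\kappa]^{\le\mu}$ is contained in a member of $\mathcal D_\kappa$. Put $\mathcal D_\mu=\{\mu\}$. Let $\kappa>\mu$.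

If $\operatorname{cf}\kappa>\mu$, each $A\in[\kappa]^{\le\mu}$ is bounded, so $A\subset\beta$ for some $\beta$ with $\mu\le\beta<\kappa$. Take the union over all such $\beta$ of the copies of $\mathcal D_{|\beta|}$ on $\beta$ under bijections $|\beta|\to\beta$; its size is at most $\kappa\cdot\mathfrak c=\mathfrak c$.

If $\operatorname{cf}\kappa=\theta<\mu$, fix cardinals $\kappa_\eta\in[\mu,\kappa)$, $\eta<\theta$, with supremum $\kappa$, and take all unions $\bigcup_{\eta<\theta}D_\eta$ with $D_\eta\in\mathcal D_{\kappa_\eta}$. They have size $\mu$, there are at most $\mathfrak c^\theta=\mathfrak c$ of them, and $A=\bigcup_\eta(A\cap\kappa_\eta)$ lies in one of them.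

The case $\operatorname{cf}\kappa=\mu$ is excluded by hypothesis. Now identify $2^{<\mu}$ with $\mathfrak c$. Each of $\mathfrak c^+$ many sets $S_q$ lies in one of the $\le\mathfrak c$ members of $\mathcal D_{\mathfrak c}$, so some $D\in\mathcal D_{\mathfrak c}$ contains $\mathfrak c^+$ of them. Transfer these to $\mu$ by a bijection $D\to\mu$.

If $\mu=\mathfrak c$, the hypothesis is vacuous. If $\mathfrak c<\aleph_{\omega_1}$, every uncountable cardinal $\kappa\le\mathfrak c$ is regular or has cofinality $\omega<\mu$, so no $\kappa\in(\mu,\mathfrak c]$ has cofinality $\mu$. $\square$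

The next lemma says that a countably tight set contains few characteristic functions $\chi_S$.

**Lemma 2.** Let $Y$ be a compactum with $w(Y)\le\mathfrak c$, $C\subset Y$ countably tight, $f:Y\to2^\rho$ continuous and $\mathcal S$ as in $AD(\rho)$. Then $|\{S\in\mathcal S:\chi_S\in f[C]\}|\le\mathfrak c$.

*Proof.* For each such $S$ pick $w_S\in C$ with $f(w_S)=\chi_S$, and let
$$U_S=\{w\in Y:|\{i\in S:f(w)(i)=1\}|<\mu\}.$$
If $S'\ne S$, then $w_{S'}\in U_S$, since $|S\cap S'|<\mu$.

On the other hand $w_S\notin\overline{C\cap U_S}$. Otherwise, as $w_S\in C$ and $C$ is countably tight, $w_S\in\overline E$ for some countable $E\subset C\cap U_S$. The set $T=\bigcup_{w\in E}\{i\in S:f(w)(i)=1\}$ has size $<\mu$, because $\mu$ is regular and uncountable. Pick $i\in S\setminus T$. Then $f(w)(i)=0$ for all $w\in E$, so $f(w_S)(i)=0$ by continuity, while $\chi_S(i)=1$: a contradiction.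

So in a fixed base of $Y$ of size $\le\mathfrak c$ there is $V_S\ni w_S$ with $V_S\cap C\cap U_S=\emptyset$. If there were more than $\mathfrak c$ such $S$, then $V_S=V_{S'}$ for some $S\ne S'$, and $w_{S'}\in V_S\cap C\cap U_S$, a contradiction. $\square$

*Proof of Proposition D.* Let $\kappa\ge\mathfrak c$ and suppose $2^\kappa$ is weakly countably tight. The closed subspace $\{x:x_i=0\text{ for }i\ge\mathfrak c\}$ is a copy of $2^{\mathfrak c}$, and the traces of the pieces cover it by at most $\mathfrak c$ countably tight sets. Apply Lemma 2 to each trace with $Y=2^{\mathfrak c}$, $f=\mathrm{id}$, $\rho=\mathfrak c$ and $\mathcal S$ from Lemma 1(a). Altogether the traces contain at most $\mathfrak c$ of the $\mathfrak c^+$ points $\chi_S$, a contradiction. $\blacksquare$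

If $AD(\mu)$ holds, the same argument with $\rho=\mu$ shows that $2^\kappa$ is not weakly countably tight for any $\kappa\ge\mu$, since $w(2^\mu)=\mu\le\mathfrak c$. So under $AD(\mu)$ no cube refutes the guess. A counterexample among cubes must live at $\mu\le\kappa<\mathfrak c$ in a model where $AD(\mu)$ fails, so by Lemma 1(b) in a model where some cardinal in $(\mu,\mathfrak c]$ has cofinality $\mu$. The simplest such value is $\mathfrak c=\aleph_{\omega_1}$ with $\mu=\omega_1$, which is where Theorem A finds it.

## 4. Names for points of $2^\kappa$ in the Cohen extension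

In this section $V,\kappa,\lambda$ are as in Theorem A. For a set $J$, $Fn(J,2)$ is the poset of finite partial functions $J\to2$ ordered by reverse inclusion. Let $P=Fn(\lambda,2)$, let $G$ be $P$-generic over $V$, and $g=\bigcup G:\lambda\to2$. For $r\in P$ we have $r\in G$ iff $r\subset g$. Recall that $P$ is ccc, so cardinals and cofinalities are preserved. The reals $n\mapsto g(\omega\xi+n)$, $\xi<\lambda$, are distinct, so $\mathfrak c\ge\lambda$ in $V[G]$; there are at most $((\lambda^\omega)^\omega)^V=\lambda$ nice names for reals, so $\mathfrak c=\lambda$.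

We also use elementary submodels $M\prec H(\chi)$, with $\chi$ large. A finite subset of $M$ is an element of $M$; and if $a\in M$ and $|a|\subset M$, then $a\subset M$, since $M$ contains a bijection $|a|\to a$. In particular countable elements of $M$ are subsets of $M$.

### 4.1. Every point is a ground-model recipe applied to a piece of $g$

The aim is to cover $2^\kappa$ by few pieces. Points of $2^\kappa$ have names that use $\kappa$ many coordinates of $g$; we separate the *recipe* from the *choice of coordinates*.

Let $\mathcal T\in V$ be the set of sequences $\tau=(R_k)_{k<\kappa}$ of countable subsets of $Fn(\kappa,2)$. For $f:\kappa\to2$ define $\tau[f]\in2^\kappa$ by: $\tau[f](k)=1$ iff $r\subset f$ for some $r\in R_k$. Then $|\mathcal T|\le(\kappa^\omega)^\kappa=2^\kappa$ in $V$. Let $\mathcal B$ be the set of all injections $b:\kappa\to\lambda$ in $V$. For $r\in P$ and $b\in\mathcal B$, $r\circ b$ is the finite partial function with domain $b^{-1}[\operatorname{dom}r]$ and values $r(b(i))$. If $r\subset g$, then $r\circ b\subset g\circ b$; if $\operatorname{dom}r\subset\operatorname{rng}b$, the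 converse holds too.

**(1)** *In $V[G]$, every $x\in2^\kappa$ equals $\tau[g\circ b]$ for some $\tau\in\mathcal T$, $b\in\mathcal B$.* Take a nice name for $x$: in $V$, antichains $R_k'\subset P$ ($k<\kappa$), countable by ccc, with $x(k)=1$ iff $R'_k\cap G\ne\emptyset$, that is, iff $r\subset g$ for some $r\in R'_k$. The union of the domains of all these conditions has size $\le\kappa\le\lambda$, so it is contained in $\operatorname{rng}b$ for some $b\in\mathcal B$. Put $R_k=\{r\circ b:r\in R'_k\}$.

**(2)** *For $b\in\mathcal B$, $g\circ b$ is $Fn(\kappa,2)$-generic over $V$.* Let $\Delta\in V$ be dense in $Fn(\kappa,2)$ and $p\in P$. Pick $\sigma'\in\Delta$ with $\sigma'\supset p\circ b$. Then $p\cup(\sigma'\circ b^{-1})$ is a function: if $b(i)\in\operatorname{dom}p$ with $i\in\operatorname{dom}\sigma'$, then $i\in\operatorname{dom}(p\circ b)$, so $\sigma'(i)=p(b(i))$. This condition extends $p$ and forces $\sigma'\subset\dot g\circ b$.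

### 4.2. One piece per recipe is not enough

Since $2^\kappa\le\lambda$ in $V$, the sets $C_\tau=\{\tau[g\circ b]:b\in\mathcal B\}$ are few and cover $2^\kappa$. But they need not be countably tight. Let $\kappa=\omega_1$ and let $R_k=\{\{(k,1)\}\}$, so $\tau[f]=f$. In $V$ take injections $b_0,b':\omega_1\to\lambda$ with disjoint ranges, and for $\alpha<\omega_1$ let
$$c_\alpha=b_0|(\alpha+1)\ \cup\ b'|(\omega_1\setminus(\alpha+1))\in\mathcal B .$$
Let $x=g\circ b_0$ and $A=\{g\circ c_\alpha:\alpha<\omega_1\}$. Every finite $F\subset\omega_1$ is contained in some $\alpha+1$, and $g\circ c_\alpha$ agrees with $x$ there; so $x\in\overline A$. A countable subset of $A$ is contained in $\{g\circ c_\alpha:\alpha<\delta\}$ for some $\delta<\omega_1$. By genericity there is $i>\delta$ with $g(b'(i))\ne g(b_0(i))$: given $p$, choose $i>\delta$ with $b_0(i),b'(i)\notin\operatorname{dom}p$ and extend. At this coordinate all $g\circ c_\alpha$, $\alpha<\delta$, differ from $x$. So $x$ is in the closure of no countable subset of $A$.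

Look at the combinatorial pattern. The graph of $c_\beta$ contains the pair $(\alpha,b'(\alpha))$ for all $\beta<\alpha$, but $c_\alpha$ misses it. If we can split $\mathcal B$ into at most $\lambda$ classes, none of which contains such a pattern, we may hope that the pieces become countably tight. Here is the splitting. Each $c_\beta$ agrees with $b'$ from some point on; what differs from $\beta$ to $\beta$ is *where* the agreement takes place. An ultrafilter lets us record that set as a colour.

### 4.3. The colours

In $V$ fix a uniform ultrafilter $\mathcal U$ on $\omega_1$ (all its members are uncountable, so it contains all final segments). For functions $\omega_1\to\lambda$ let $[\cdot]$ denote the class modulo $\mathcal U$, and choose a representative $\rho_E\in E$ in each class $E$. For $b\in\mathcal B$ define $\Phi_b:\kappa^{\omega_1}\to\mathcal U$, where $\kappa^{\omega_1}$ is the set of functions $\omega_1\to\kappa$, by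
$$\Phi_b(\iota)=\{\alpha<\omega_1:b(\iota(\alpha))=\rho_{[b\circ\iota]}(\alpha)\}.$$
This set is in $\mathcal U$ since $\rho_{[b\circ\iota]}$ is in the class of $b\circ\iota$. There are at most $(2^{\omega_1})^{2^\kappa}\le2^{2^\kappa}$ functions $\Phi:\kappa^{\omega_1}\to\mathcal U$, because $|\kappa^{\omega_1}|\le2^\kappa$. Let $\mathcal B_\Phi=\{b\in\mathcal B:\Phi_b=\Phi\}$, and in $V[G]$ let
$$C_{\tau,\Phi}=\{\tau[g\circ b]:b\in\mathcal B_\Phi\}.$$
By (1) these sets cover $2^\kappa$, and there are at most $(2^{2^\kappa})^V\le\lambda=\mathfrak c$ of them.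

*Check on the example.* Could all $c_\alpha$ have one colour $\Phi$? We have $[c_\alpha\circ\mathrm{id}]=[b']$ for all $\alpha$. Pick $\alpha\in\Phi(\mathrm{id})\cap\{i:b'(i)=\rho_{[b']}(i)\}$, a set in $\mathcal U$. Then $c_\alpha(\alpha)=\rho_{[b']}(\alpha)=b'(\alpha)$, but $c_\alpha(\alpha)=b_0(\alpha)\ne b'(\alpha)$. So the pattern is excluded within a colour.

### 4.4. The pieces are countably tight

**Main Claim.** In $V[G]$: if $A\subset C_{\tau,\Phi}$ and $x\in\overline A$ (closure in $2^\kappa$), then $x\in\overline{A'}$ for some countable $A'\subset A$.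

The plan is: assume failure; use a countable elementary submodel to extract a finite obstacle $\Gamma\subset\kappa\times\lambda$ that every relevant $b\in M$ meets but some $b_0$ misses; repeat this $\omega_1$ times to get the pattern of 4.2, now with finite sets instead of single pairs; kill the pattern with the colour.

**Step A1: set up the failure.** Suppose the claim fails for $A$ and $x$. Let $\dot x$ name $x$ and let $\dot{\mathcal B}$ name $\{b\in\mathcal B_\Phi:\tau[g\circ b]\in A\}$. Some $p_0\in G$ forces:

- $\dot{\mathcal B}\subset\mathcal B_\Phi$;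
- for every finite $F\subset\kappa$ some $b\in\dot{\mathcal B}$ has $\tau[\dot g\circ b]|F=\dot x|F$;
- no countable subset of $\dot{\mathcal B}$ has this property for all finite $F$.

In $V$ take a countable $M\prec H(\chi)$ containing $P,\lambda,\kappa,\mathcal U,\rho,\tau,\Phi,\mathcal B_\Phi,\dot x,\dot{\mathcal B},p_0$. The set $\dot{\mathcal B}[G]\cap M$ is countable in $V[G]$, so by the third item it fails at some finite $F$. Hence there are $p'\le p_0$, a finite $F\subset\kappa$ and $u\in2^F$ with
$$p'\Vdash\ \dot x|F=u\ \text{ and }\ \tau[\dot g\circ b]|F\ne u\ \text{ for all } b\in\dot{\mathcal B}\cap M.\tag{3}$$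
By the second item choose $p\le p'$ and $b_0\in\mathcal B_\Phi$ with $p\Vdash b_0\in\dot{\mathcal B}$ and $\tau[\dot g\circ b_0]|F=u$. Put $\sigma=p\circ b_0$; its domain $b_0^{-1}[\operatorname{dom}p]$ is finite.

**Step A2: the finite information $\sigma$ decides $\tau[\cdot]|F$.** We show:

**(4)** *If $b\in\mathcal B$, $r\in P$ and $r\circ b\supset\sigma$, then $r\Vdash\tau[\dot g\circ b]|F=u$.*

First, $\sigma\Vdash_{Fn(\kappa,2)}\tau[\dot f]|F=u$, where $\dot f$ is the generic function. Otherwise some $\sigma'\supset\sigma$ forces $\tau[\dot f]|F\ne u$. Then $p\cup(\sigma'\circ b_0^{-1})$ is a condition: if $i\in\operatorname{dom}\sigma'$ and $b_0(i)\in\operatorname{dom}p$, then $i\in\operatorname{dom}\sigma$ and $\sigma'(i)=\sigma(i)=p(b_0(i))$. It forces $\sigma'\subset\dot g\circ b_0$, and $\dot g\circ b_0$ is generic by (2), so it forces $\tau[\dot g\circ b_0]|F\ne u$. But it extends $p$, which forces the opposite. Now if $r\circ b\supset\sigma$, then $r\Vdash\sigma\subset\dot g\circ b$, and $\dot g\circ b$ is $Fn(\kappa,2)$-generic by (2), so $r\Vdash\tau[\dot g\circ b]|F=u$.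

**Step A3: the finite obstacle.** Let $p_M=p|(\operatorname{dom}p\cap M)$ and $\sigma_M=\sigma|(\operatorname{dom}\sigma\cap M)$. Both are finite subsets of $M$, hence elements of $M$. So
$$\mathcal B^*=\{b\in\mathcal B_\Phi:\exists q\in P\ (q\supset p_M,\ q\Vdash b\in\dot{\mathcal B},\ q\circ b\supset\sigma_M)\}\in M .$$
We have $b_0\in\mathcal B^*$, witnessed by $q=p$. Let
$$\Gamma=\{(i,\xi):i\in\operatorname{dom}\sigma\setminus M,\ \xi\in\operatorname{dom}p,\ \xi\ne b_0(i)\},\qquad m=|\Gamma|<\omega .$$
Identify functions with their graphs. Clearly $b_0\cap\Gamma=\emptyset$.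

**(5)** *Every $b\in\mathcal B^*\cap M$ meets $\Gamma$.* By elementarity some $q\in M$ witnesses $b\in\mathcal B^*$; $q$ is finite, so $\operatorname{dom}q\subset M$. Put
$$r=q\cup p\cup\{(b(i),\sigma(i)):i\in\operatorname{dom}\sigma\setminus M\}.$$
Suppose $r$ is a function. Then $r\le p\le p'$, and $r\le q$, so $r\Vdash b\in\dot{\mathcal B}\cap M$. Moreover $r\circ b\supset\sigma$: on $\operatorname{dom}\sigma\cap M$ this holds because $q\circ b\supset\sigma_M$, and on $\operatorname{dom}\sigma\setminus M$ because of the third set. By (4), $r\Vdash\tau[\dot g\circ b]|F=u$, contradicting (3). So $r$ is not a function. Where is the conflict?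

- $q\cup p$ is a function, since $\operatorname{dom}q\cap\operatorname{dom}p\subset\operatorname{dom}p_M$ and $q\supset p_M$.
- The third set is a function, since $b$ is injective.
- If $i\notin M$, then $b(i)\notin M$: as $b\in M$ is injective, $b(i)\in M$ would give $i\in M$. So for $i\in\operatorname{dom}\sigma\setminus M$ we have $b(i)\notin\operatorname{dom}q$.

Hence the third set conflicts with $p$: for some $i\in\operatorname{dom}\sigma\setminus M$ we have $b(i)\in\operatorname{dom}p$ and $p(b(i))\ne\sigma(i)=p(b_0(i))$. So $b(i)\ne b_0(i)$ and $(i,b(i))\in\Gamma$.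

As $\mathcal B^*\in M$ is nonempty, $\mathcal B^*\cap M\ne\emptyset$, so $m\ge1$.

**Step A4: repeat $\omega_1$ times.** We show:

**(6)** *For each countable $\mathcal D\subset\mathcal B^*$ there are $b\in\mathcal B^*$ and $\Gamma'\subset\kappa\times\lambda$ with $|\Gamma'|=m$, $b\cap\Gamma'=\emptyset$, and $d\cap\Gamma'\ne\emptyset$ for all $d\in\mathcal D$.*

If this fails, then by elementarity there is a counterexample $\mathcal D\in M$. Being countable, $\mathcal D\subset M$, so by (5) the pair $b_0,\Gamma$ is as required, a contradiction.

Applying (6) to $\mathcal D=\{b_\beta:\beta<\alpha\}$ we choose recursively in $V$, for $\alpha<\omega_1$, functions $b_\alpha\in\mathcal B^*$ and sets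
$$\Gamma_\alpha=\{(\iota^k(\alpha),\eta^k(\alpha)):k<m\}$$
with $b_\alpha\cap\Gamma_\alpha=\emptyset$ and $b_\beta\cap\Gamma_\alpha\ne\emptyset$ for all $\beta<\alpha$. This defines functions $\iota^k:\omega_1\to\kappa$ and $\eta^k:\omega_1\to\lambda$, $k<m$.

**Step A5: the colour forbids the pattern.** Fix $\beta<\omega_1$. The set $(\beta,\omega_1)\in\mathcal U$ is covered by the $m$ sets $\{\alpha>\beta:b_\beta(\iota^k(\alpha))=\eta^k(\alpha)\}$, $k<m$, so one of these is in $\mathcal U$. Thus there is $k_\beta<m$ with $[b_\beta\circ\iota^{k_\beta}]=[\eta^{k_\beta}]$. Let $K=\{k_\beta:\beta<\omega_1\}$, and for $k\in K$ put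
$$E_k=[\eta^k],\qquad U_k=\Phi(\iota^k)\in\mathcal U,\qquad U'_k=\{\alpha:\eta^k(\alpha)=\rho_{E_k}(\alpha)\}\in\mathcal U .$$
Since $K$ is finite, we can pick $\alpha\in\bigcap_{k\in K}(U_k\cap U'_k)$. Let $k=k_\alpha$. Then $[b_\alpha\circ\iota^k]=E_k$, and $\Phi_{b_\alpha}=\Phi$ because $b_\alpha\in\mathcal B_\Phi$. So $\alpha\in U_k=\Phi_{b_\alpha}(\iota^k)$ gives
$$b_\alpha(\iota^k(\alpha))=\rho_{E_k}(\alpha)=\eta^k(\alpha),$$
the last equality because $\alpha\in U'_k$. Hence $b_\alpha\cap\Gamma_\alpha\ne\emptyset$, a contradiction. This proves the Main Claim. $\square$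

### 4.5. End of the proof of Theorem A

**Step A6: make the pieces dense.** In $V[G]$, $\kappa\le\lambda=\mathfrak c$, so $2^\kappa$ has a countable dense set $D$. Let $\mathcal C=\{C_{\tau,\Phi}\cup D\}$, over all $\tau\in\mathcal T$ and all $\Phi$; this is a cover of $2^\kappa$ with $|\mathcal C|\le\mathfrak c$. Let $C=C_{\tau,\Phi}\cup D$, $A\subset C$ and $x\in C\cap\overline A$. Either $x\in\overline{A\cap D}$, where $A\cap D$ is countable, or $x\in\overline{A\cap C_{\tau,\Phi}}$, and the Main Claim gives a countable subset. So $t(C)=\omega$. Also $[C]_{\mathfrak c}\supset\overline D=2^\kappa$. Hence $wt(2^\kappa)=\omega$.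

**Step A7: the arithmetic under GCH.** Let $V\models GCH$ and $\lambda=\aleph_{\omega_1}$. Countable subsets of $\lambda$ are bounded, and $\aleph_\alpha^\omega\le\aleph_{\alpha+1}<\lambda$ for $\alpha<\omega_1$, so $\lambda^\omega=\lambda$. For $\omega_1\le\kappa<\lambda$ we have $2^{2^\kappa}=\kappa^{++}<\lambda$. So the first part applies to all these $\kappa$. In $V[G]$ cardinals and cofinalities are those of $V$, and
$$2^\kappa\ge2^{\omega_1}=\mathfrak c^{\omega_1}=\lambda^{\operatorname{cf}\lambda}>\lambda=\mathfrak c$$
by König's theorem. Counting nice names for subsets of $\kappa$, $2^\kappa\le((\lambda^\omega)^\kappa)^V=(\lambda^\kappa)^V\le(2^\lambda)^V=\lambda^+$. So $|2^\kappa|=\lambda^+=\aleph_{\omega_1+1}=\mathfrak c^+$. $\blacksquare$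

In this model $\mu=\omega_1$ and $2^{\omega_1}$ is weakly countably tight, so by the remark after Proposition D, $AD(\omega_1)$ fails there. This is consistent with Lemma 1(b), since $\operatorname{cf}\mathfrak c=\omega_1=\mu$.

## 5. Closed $G_\delta$ sets inside closures of small sets

For the positive theorems, the sensible approach is the inequality $|Z|\le d(Z)^{\pi\chi(Z)}$ for homogeneous $Z$, proved in Section 6. Here $d$ is density, and $\pi\chi$ is defined as follows.

**$\pi$-character.** A local $\pi$-base at $x\in X$ is a family of nonempty open sets (not necessarily containing $x$) such that every neighborhood of $x$ contains a member. $\pi\chi(x,X)$ is the least size of a local $\pi$-base at $x$ when this is infinite, and $\omega$ otherwise; $\pi\chi(X)=\sup_x\pi\chi(x,X)$. *Example.* In the one-point compactification of an uncountable discrete set, let $d_n$, $n<\omega$, be distinct isolated points. Each neighborhood of $\infty$ is cofinite, so $\{\{d_n\}:n<\omega\}$ is a local $\pi$-base at $\infty$ and $\pi\chi(\infty)=\omega$, although $\infty$ has no countable neighborhood base.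

So we need a bound on $d$ and a bound on $\pi\chi$. This section prepares both.

**Standing assumptions.** $X$ is a nonempty compactum with $wt(X)=\omega$, witnessed by $\mathcal C$: $|\mathcal C|\le\mathfrak c$, each $C\in\mathcal C$ is countably tight, and $X=[C]_{\mathfrak c}$, so each $C$ is dense. A set is $G_\theta$ if it is an intersection of at most $\theta$ open sets. We use three textbook facts.

- If $z\notin K$ with $K$ closed in a compactum, Urysohn's lemma gives a closed $G_\delta$ set that contains $z$ and misses $K$. In particular, nonempty open sets contain nonempty closed $G_\delta$ sets.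
- A closed $G_\delta$ set $Z=\bigcap O_n$ in a compactum has a countable outer base: choose open $V_n\supset Z$ with $\overline{V_{n+1}}\subset V_n\cap O_n$; if $W\supset Z$ is open, then $\bigcap_n\overline{V_n}=Z\subset W$ and compactness gives $V_n\subset W$ for some $n$.
- A separable regular space has weight $\le\mathfrak c$.

Call $H\subset X$ *saturated* if $H\subset\overline{H\cap C}$ for all $C\in\mathcal C$. *Each set $H_0$ of size $\le\mathfrak c$ lies in a saturated set of size $\le\mathfrak c$*: given $H_n$, for each $x\in H_n$ and $C\in\mathcal C$ choose $B_{x,C}\subset C$ with $|B_{x,C}|\le\mathfrak c$ and $x\in\overline{B_{x,C}}$, let $H_{n+1}$ be $H_n$ together with all these sets, and put $H=\bigcup_nH_n$. Increasing unions of saturated sets are saturated.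

**Lemma 3.** If $H$ is saturated, $\overline H=\bigcup\{\overline B:B\in[H]^{\le\omega}\}$. Each such $\overline B$ has weight $\le\mathfrak c$.

*Proof.* Let $z\in\overline H$ and $z\in C\in\mathcal C$. Then $z\in\overline{H\cap C}$ because $H\subset\overline{H\cap C}$. As $z\in C$ and $t(C)=\omega$, there is a countable $B\subset H\cap C$ with $z\in\overline B$. The second sentence is the third fact above. $\square$

**Lemma 4.** Every nonempty closed $G_\delta$ set $G_0$ contains a nonempty closed $G_\delta$ set $G$ with $G\subset\overline H$ for some $H\subset X$ with $|H|\le\mathfrak c$.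

*Proof.* Suppose not. Construct for $\alpha<\omega_1$ decreasing nonempty closed $G_\delta$ sets $G_\alpha\subset G_0$, points $x_\alpha\in G_\alpha$, and increasing saturated sets $H_\alpha\ni x_\alpha$ with $|H_\alpha|\le\mathfrak c$ and $G_{\alpha+1}\cap\overline{H_\alpha}=\emptyset$. Given $G_\alpha$, pick $x_\alpha\in G_\alpha$ and a saturated $H_\alpha\supset\{x_\alpha\}\cup\bigcup_{\beta<\alpha}H_\beta$ of size $\le\mathfrak c$. Since $G_\alpha\not\subset\overline{H_\alpha}$ by assumption, some point of $G_\alpha$ is outside $\overline{H_\alpha}$; intersect $G_\alpha$ with a closed $G_\delta$ set containing that point and missing $\overline{H_\alpha}$ to get $G_{\alpha+1}$. At a limit $\alpha$ let $G_\alpha=\bigcap_{\beta<\alpha}G_\beta$, which is a closed $G_\delta$ since $\alpha$ is countable, and nonempty by compactness.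

By compactness pick $z\in\bigcap_\alpha\overline{\{x_\beta:\beta\ge\alpha\}}\subset\bigcap_\alpha G_\alpha$. The set $H=\bigcup_\alpha H_\alpha$ is saturated and $z\in\overline H$, so by Lemma 3 $z\in\overline B$ for a countable $B\subset H$. Then $B\subset H_\alpha$ for some $\alpha$, and $z\in\overline{H_\alpha}\cap G_{\alpha+1}=\emptyset$, a contradiction. $\square$

**Lemma 5.** Let $\omega\le\theta<\mu$. Every cover $\mathcal G$ of $X$ by closed $G_\theta$ sets has a subcover of size $\le\mathfrak c$.

*Proof.* There is $M\prec H(\chi)$ with $|M|=\mathfrak c\subset M$, $M^\theta\subset M$, and $X$ (with its topology), $\theta,\mathcal C,\mathcal G\in M$: build an increasing chain of elementary submodels $M_\xi$, $\xi<\theta^+$, of size $\mathfrak c$ with $M_\xi^\theta\subset M_{\xi+1}$, which is possible as $\mathfrak c^\theta=\mathfrak c$, with unions at limits; let $M$ be its union. Every $\theta$-sequence in $M$ lies in some $M_\xi$, and $\theta^+\le\mu\le\mathfrak c$. Sets of size $\le\mathfrak c$ that belong to $M$ are subsets of $M$; so $\mathcal C\subset M$.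

*$X\cap M$ is saturated.* If $x\in X\cap M$ and $C\in\mathcal C$, there is in $M$ some $B\subset C$ with $|B|\le\mathfrak c$ and $x\in\overline B$; then $B\subset M$.

*$\mathcal G\cap M$ covers $\overline{X\cap M}$.* Let $B\in[X\cap M]^{\le\omega}$; then $B\in M$. The space $\overline B$ has a base $\mathcal E$ of size $\le\mathfrak c$, and the intersections of at most $\theta$ members of $\mathcal E$ form a family $\mathcal I$ of size $\le\mathfrak c^\theta=\mathfrak c$. Each $z\in\overline B$ is in some $G\in\mathcal G$, and since $G$ is $G_\theta$ there is $I\in\mathcal I$ with $z\in I\subset G$. Choosing for each $I\in\mathcal I$ that is contained in a member of $\mathcal G$ one such member, we cover $\overline B$ by $\le\mathfrak c$ members of $\mathcal G$. By elementarity such a subfamily can be found in $M$, hence is a subset of $M$. By Lemma 3, $\overline{X\cap M}\subset\bigcup(\mathcal G\cap M)$.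

*$\mathcal G\cap M$ covers $X$.* Suppose $y\notin\bigcup(\mathcal G\cap M)$. Each $G\in\mathcal G\cap M$ is the intersection of a family of $\le\theta$ open sets which belongs to $M$, hence is included in $M$. Let $z\in\overline{X\cap M}$ and $z\in G\in\mathcal G\cap M$. As $y\notin G$, one of these open sets, which contains $G$ and so $z$, misses $y$. So $z$ has an open neighborhood that belongs to $M$ and misses $y$. By compactness a finite union $W\in M$ of these covers $\overline{X\cap M}$. Then $X\cap M\subset W$, so $X=W$ by elementarity, contradicting $y\notin W$. $\square$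

For the bound on $\pi\chi$ we use a theorem of Šapirovskiĭ (see Juhász, *Cardinal functions in topology—ten years later*, 3.18): *if $K$ is a compactum, $\mu$ is regular uncountable and $\pi\chi(x,K)\ge\mu$ for all $x\in K$, then $K$ maps continuously onto $[0,1]^\mu$.* This turns large $\pi$-character into a cube, and cubes are limited by Lemma 2.

**Lemma 6.** If $AD(\mu)$ holds, $\{x\in X:\pi\chi(x,X)<\mu\}$ is dense in $X$.

*Proof.* Given a nonempty open $O$, take a nonempty closed $G_\delta$ set $G_0\subset O$ and $G\subset G_0$, $H$ from Lemma 4. Enlarging $H$, we may assume that $H$ is saturated with $|H|\le\mathfrak c$. Suppose $\pi\chi(x,X)\ge\mu$ for all $x\in G$.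

*Passing to $G$.* For $x\in G$, $\pi\chi(x,X)\le\pi\chi(x,G)\cdot\omega$. Indeed, for each member $O_j$ of a local $\pi$-base of $x$ in $G$ choose a nonempty closed $G_\delta$ subset $Z_j\subset O_j$ of $G$. Since $G$ is a closed $G_\delta$ in $X$, so is $Z_j$, and it has a countable outer base in $X$. If $W$ is a neighborhood of $x$ in $X$, then $Z_j\subset O_j\subset W\cap G$ for some $j$, so $W$ (indeed its interior, to which the same applies) contains a member of the outer base of $Z_j$. Thus all these outer bases together form a local $\pi$-base of $x$ in $X$. As $\mu>\omega$, we get $\pi\chi(x,G)\ge\mu$ for all $x\in G$.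

*The contradiction.* By Šapirovskiĭ's theorem $G$ maps onto $[0,1]^\mu$. The preimage of $\{0,1\}^\mu$ is a closed $F\subset G$ with a continuous surjection $f:F\to2^\mu$. By Lemma 3, $F\subset\overline H$ is covered by the sets $C\cap F\cap\overline B$ with $C\in\mathcal C$, $B\in[H]^{\le\omega}$. There are at most $\mathfrak c\cdot\mathfrak c^\omega=\mathfrak c$ of them, each countably tight and contained in the compactum $F\cap\overline B$ of weight $\le\mathfrak c$. Let $\mathcal S$ be as in $AD(\mu)$. By Lemma 2 with $Y=F\cap\overline B$ and $\rho=\mu$, the images of these sets contain altogether at most $\mathfrak c$ of the $\mathfrak c^+$ points $\chi_S$, contradicting surjectivity of $f$. So some $x\in G\subset O$ has $\pi\chi(x,X)<\mu$. $\square$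

## 6. Powers $X^\kappa$ with $\kappa<\mu$: Theorem C

We prove: *if $AD(\mu)$ holds and $X^\kappa$ is homogeneous for some $1\le\kappa<\mu$, then $|X|\le\mathfrak c$.* Theorem C follows: $AD(\mu)$ holds by Lemma 1(b), and $\kappa=1$ or $\kappa=\omega<\mu$. Let $\kappa'=\kappa\cdot\omega<\mu$ and $Z=X^\kappa$; $\pi_0:Z\to X$ is the projection to coordinate $0$.

**Step C1: the $\pi$-character of $Z$ is below $\mu$.** By Lemma 6 take $x$ with $\pi\chi(x,X)<\mu$ and a local $\pi$-base at $x$ of that size. The boxes with finite support and sides in this local $\pi$-base form a local $\pi$-base at the constant point $(x,x,\dots)$. So this point has $\pi$-character at most $\theta:=\kappa'\cdot\pi\chi(x,X)<\mu$, and $\pi\chi(Z)\le\theta$ by homogeneity.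

**Step C2: $d(Z)\le\mathfrak c$.** By Lemma 4 let $G\subset\overline H$ be a nonempty closed $G_\delta$ set with $|H|\le\mathfrak c$, and let $x_0\in G$. Let $E$ be the set of points of $Z$ that have finitely many coordinates in $H$ and the others equal to $x_0$. Then $|E|\le\mathfrak c$. Also $G^\kappa\subset\overline E$: given $z\in G^\kappa$ and a basic neighborhood, choose points of $H$ in its finitely many sides, which is possible as $z_i\in\overline H$, and put $x_0$ elsewhere.

Given $y\in X$, let $h:Z\to Z$ be a homeomorphism taking $(x_0,x_0,\dots)$ to $(y,y,\dots)$. The set $h(G^\kappa)$ is a closed $G_{\kappa'}$ set containing $(y,y,\dots)$. Let $L$ be its preimage under the continuous diagonal map $X\to Z$, $l\mapsto(l,l,\dots)$. Then $L$ is a closed $G_{\kappa'}$ set, $y\in L$, and $L\subset\pi_0h(G^\kappa)\subset\overline{\pi_0h(E)}$. So $X$ is covered by closed $G_{\kappa'}$ sets, each in the closure of a set of size $\le\mathfrak c$. By Lemma 5 with $\theta=\kappa'$, at most $\mathfrak c$ of them cover $X$, so $d(X)\le\mathfrak c$. Hence $d(Z)\le\mathfrak c$: fix a dense $D\subset X$ with $|D|\le\mathfrak c$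 and $d_0\in D$, and take the points of $D^\kappa$ equal to $d_0$ at all but finitely many coordinates.

**Step C3: count.** *For a homogeneous Hausdorff space $Z$, $|Z|\le d(Z)^{\pi\chi(Z)}$.* Fix $z_0\in Z$, a local $\pi$-base $\mathcal P$ at $z_0$ of size $\le\pi\chi(Z)$, a dense $D$ of size $d(Z)$, and homeomorphisms $h_z$ with $h_z(z_0)=z$. Choose $\varphi_z(U)\in D\cap h_z(U)$ for $U\in\mathcal P$. If $z\ne z'$ have disjoint open neighborhoods $O,O'$, then some $U\in\mathcal P$ lies in the neighborhood $h_z^{-1}(O)\cap h_{z'}^{-1}(O')$ of $z_0$, so $\varphi_z(U)\in O$ and $\varphi_{z'}(U)\in O'$. Thus $z\mapsto\varphi_z\in D^{\mathcal P}$ is injective. Therefore $|X|\le|Z|\le\mathfrak c^\theta=\mathfrak c$. $\blacksquare$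

## 7. Arbitrary powers through small elementary submodels: Theorem B

Let $\mathfrak c=\nu^+=2^\nu$. Then $\mu=\mathfrak c=\nu^+$: $2^\nu=\mathfrak c$, and the next cardinal is $\mathfrak c$ with $2^{\mathfrak c}>\mathfrak c$. So $AD(\mu)=AD(\mathfrak c)$ holds by Lemma 1(a). Let $X^\kappa$ be homogeneous, now with $\kappa\ge1$ arbitrary. By Lemma 6, $D_\nu=\{x:\pi\chi(x,X)\le\nu\}$ is dense.

Why does Section 6 not apply? If $\kappa\ge\mu$, the set $h(G^\kappa)$ is only known to be a $G_\kappa$ set, and Lemma 5 needs $\theta<\mu$. Also Step C1 bounds $\pi\chi(X^\kappa)$ only by a cardinal $\ge\kappa\ge\mu$, so $d^{\pi\chi}$ gives nothing. What saves us: to reach a point $y\in X$ we only use the map $f=\pi_0h:X^\kappa\to X$, and we shall see that on suitable points $f$ depends only on the $\nu$ many coordinates that belong to an elementary submodel containing $f$.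

**Conventions.** $N$ denotes an elementary submodel of a large $H(\chi)$ with $|N|=\nu$ and $\nu\cup\{\nu\}\subset N$, containing $X$, its topology, $\kappa$ and the objects mentioned; $A=\kappa\cap N$. A *box* is a set $W=\{u\in X^\kappa:u_i\in W_i\ (i\in E)\}$ with $E\subset\kappa$ finite (its support) and all sides $W_i$ nonempty open; it is considered together with the data $(W_i)_{i\in E}$. A box in $N$ has support contained in $A$ and sides in $N$; conversely, finitely many nonempty open sets $P_i\in N$, indexed by $i$ in a finite subset of $A$, define a box in $N$. By elementarity every nonempty open subset of $X^\kappa$ that belongs to $N$ contains a box in $N$. If $d\in X\cap N$ and $\pi\chi(d,X)\le\nu$, then $d$ has a local $\pi$-base $\mathcal P_d\in N$ with $|\mathcal P_d|\le\nu$, so $\mathcal P_d\subset N$.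

The next lemma compares the image of an arbitrary box $W$ with that of a box $P\in N$ which refines $W$ only on the coordinates in $A$.

**Lemma 7.** Let $f:X^\kappa\to X$ be open and continuous, $f\in N$. Let $W$ be a box with support $E$, and $P\in N$ a box whose support includes $E\cap A$, with $P_i\subset W_i$ for $i\in E\cap A$. If $d\in N\cap f(P)$ and $\pi\chi(d,X)\le\nu$, then $d\in\overline{f(W)}$.

*Proof.* Let $R$ be a neighborhood of $d$. As $f(P)$ is an open neighborhood of $d$, some $U\in\mathcal P_d\subset N$ satisfies $U\subset R\cap f(P)$. Then $P\cap f^{-1}(U)\in N$ is nonempty and open, so it contains a box $P''\in N$, whose support is contained in $A$. Take $v\in P''$, and let $v^*$ agree with $v$ except that $v^*_i\in W_i$ is arbitrary for $i\in E\setminus A$. Then $v^*\in P''$, since only coordinates outside $A$ were changed. And $v^*\in W$, since $v^*_i=v_i\in P_i\subset W_i$ for $i\in E\cap A$. So $f(v^*)\in U\cap f(W)\subset R\cap f(W)$. $\square$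

**Step B1: $\pi\chi(X)\le\nu$.** We transport a local $\pi$-base from a good point to every point, although $X$ itself need not be homogeneous. Fix $x_0\in D_\nu$ and $p=(x_0,x_0,\dots)$. Let $y\in X$, let $h$ be a homeomorphism of $X^\kappa$ with $h(p)=(y,y,\dots)$, and let $f=\pi_0h$, an open continuous map with $f(p)=y$. Let $N\ni f,x_0$. We claim that the nonempty open subsets of $X$ in $N$ (at most $\nu$ many) contain a local $\pi$-base at $y$.

Let $O\ni y$ be open and $O_1\ni y$ open with $\overline{O_1}\subset O$. Let $W\ni p$ be a box with support $E$ and $f(W)\subset O_1$. Since $x_0$ has a local $\pi$-base included in $N$, and each $W_i$ is a neighborhood of $x_0$, there is a box $P\in N$ with support $E\cap A$ and sides $P_i\subset W_i$. The set $f(P)\in N$ is nonempty and open and $D_\nu\in N$ is dense, so by elementarity there is $d\in N\cap D_\nu\cap f(P)$. By Lemma 7, $d\in\overline{f(W)}\subset\overline{O_1}\subset O$. So some $U\in\mathcal P_d\subset N$ satisfies $U\subset O$.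

**Step B2: $f$ depends only on the coordinates in $A$, for points that $N$ approximates.** *Let $f:X^\kappa\to X$ be open continuous, $f\in N$, $u,u'\in X^\kappa$, $u|A=u'|A$ and $u_i\in\overline{X\cap N}$ for $i\in A$. Then $f(u)=f(u')$.*

Every open neighborhood of $u_i$ ($i\in A$) contains a point $d\in X\cap N$, hence, since $\pi\chi(d,X)\le\nu$ by Step B1, a nonempty open set in $N$, namely a member of $\mathcal P_d$. Suppose $f(u)\ne f(u')$. Take open $O\ni f(u)$, $O'\ni f(u')$ with disjoint closures, and boxes $W\ni u$, $W'\ni u'$ with supports $E,E'$, $f(W)\subset O$, $f(W')\subset O'$. For $i\in(E\cup E')\cap A$ the sides of $W$ and $W'$ at $i$ (taken as $X$ if undefined) are both neighborhoods of $u_i=u'_i$. So there is a box $P\in N$ with support $(E\cup E')\cap A$ and sides contained in the corresponding sides of both $W$ and $W'$. As $f(P)\in N$ is nonempty, pick $d\in N\cap f(P)$. By Lemma 7 applied to $W$ and to $W'$, $d\in\overline O\cap\overline{O'}=\emptyset$, a contradiction.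

**Step B3: a nonempty closed $G_\nu$ set $G\subset\overline{H_0}$ with $|H_0|\le\nu$.** This sharpens Lemma 4: we need a set $H_0$ that fits inside a submodel of size $\nu$. The bound $\pi\chi(X)\le\nu$ makes it possible.

Let $\mathcal C=\{C_\xi:\xi<\nu^+\}$ (repetitions allowed; $|\mathcal C|\le\mathfrak c=\nu^+$). If the claim fails, construct for $\alpha<\nu^+$ decreasing nonempty closed $G_\nu$ sets $G_\alpha$ (with $G_0=X$), points $x_\alpha\in G_\alpha$, and increasing sets $B_\alpha\ni x_\alpha$ with $|B_\alpha|\le\nu$, such that $G_{\alpha+1}\cap\overline{B_\alpha}=\emptyset$ and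
$$x\in\overline{C_\xi\cap B_\alpha}\quad\text{whenever }\xi<\alpha\text{ and }x\in\bigcup_{\beta<\alpha}B_\beta .\tag{7}$$
To meet (7), for each such pair $(\xi,x)$ put into $B_\alpha$ one point of $C_\xi$ from each member of a local $\pi$-base at $x$ of size $\le\nu$; this is possible since $C_\xi$ is dense, and it adds at most $\nu$ points in total. $G_{\alpha+1}$ exists since $G_\alpha\not\subset\overline{B_\alpha}$: intersect $G_\alpha$ with a closed $G_\delta$ set that contains a point of $G_\alpha\setminus\overline{B_\alpha}$ and misses $\overline{B_\alpha}$. At limits $\alpha<\nu^+$ we intersect; this gives a closed $G_\nu$ set, nonempty by compactness.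

Let $B=\bigcup_\alpha B_\alpha$ and, by compactness, $z\in\bigcap_\alpha\overline{\{x_\beta:\beta\ge\alpha\}}\subset\bigcap_\alpha G_\alpha$. Let $z\in C_\xi$. If $x\in B_\beta$, then (7) for any $\alpha>\max(\xi,\beta)$ gives $x\in\overline{C_\xi\cap B}$; so $B\subset\overline{B\cap C_\xi}$. Hence $z\in\overline B=\overline{B\cap C_\xi}$, and as $z\in C_\xi$ and $t(C_\xi)=\omega$, $z\in\overline E$ for a countable $E\subset B\cap C_\xi$. Since $\nu^+$ is regular and uncountable, $E\subset B_\alpha$ for some $\alpha<\nu^+$. Then $z\in\overline{B_\alpha}\cap G_{\alpha+1}=\emptyset$, a contradiction.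

**Step B4: every $y\in X$ lies in a closed $G_\nu$ set $L\subset\overline S$ with $|S|\le\nu$.** We carry $G$ to $y$, but restrict only the coordinates in $A$; Step B2 says the others do not matter.

Let $x_0\in G$, $p=(x_0,x_0,\dots)$, let $h$ be a homeomorphism of $X^\kappa$ with $h(p)=q:=(y,y,\dots)$, $f=\pi_0h$, and $N\ni h,f,p,x_0$ with $H_0\subset N$. The set
$$R=\bigcap_{i\in A}(\pi_ih^{-1})^{-1}(G)$$
is a closed $G_\nu$ set, as $|A|\le\nu$, and it contains $q$, as $h^{-1}(q)=p$ and $x_0\in G$. Its preimage $L$ under the diagonal map $l\mapsto(l,l,\dots)$ is a closed $G_\nu$ set containing $y$.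

We show $L\subset\overline{X\cap N}$. Let $l\in L$ and $u=h^{-1}(l,l,\dots)$. Then $f(u)=l$ and $u_i\in G\subset\overline{H_0}\subset\overline{X\cap N}$ for $i\in A$. Let $u'$ equal $u$ on $A$ and $p$ off $A$. By Step B2, $l=f(u')$. If $O\ni l$ is open, take a box $W\ni u'$ with support $E$ and $f(W)\subset O$. Choose $v_i\in X\cap N\cap W_i$ for $i\in E\cap A$, possible as $u'_i=u_i\in\overline{X\cap N}$, and $v_i=x_0$ for all other $i$. Then $v\in W$, since $u'_i=x_0\in W_i$ for $i\in E\setminus A$. Also $v\in N$, since $v$ is obtained from $p\in N$ by changing finitely many coordinates with indices in $A\subset N$ to values in $N$. So $f(v)\in O\cap X\cap N$. Thus $l\in\overline{X\cap N}$; put $S=X\cap N$.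

**Step B5: $d(X)\le\mathfrak c$.** The sets $L$ of Step B4 cover $X$. By Lemma 5 with $\theta=\nu<\mu$, $X$ is covered by $\le\mathfrak c$ of them, each contained in the closure of a set of size $\le\nu$.

**Step B6: $|X|\le\mathfrak c$.** We adapt the count in Step C3: instead of a local $\pi$-base of $X^\kappa$ we use only boxes supported on $A$, and we index their coordinates by $\nu$, so that different points $y$ use a common index set.

Fix a dense $D\subset X$ with $|D|\le\mathfrak c$, a point $x_0$, $p=(x_0,x_0,\dots)$, and a local $\pi$-base $\mathcal P_0$ at $x_0$ with $|\mathcal P_0|\le\nu$. For each $y\in X$ let $h_y$ be a homeomorphism of $X^\kappa$ with $h_y(p)=(y,y,\dots)$, $f_y=\pi_0h_y$, and let $N_y$ be a submodel as above containing $f_y,x_0,\mathcal P_0,D$; so $\mathcal P_0\subset N_y$. Let $A_y=\kappa\cap N_y$, and let $e_y$ be a bijection from a set $I_y\subset\nu$ onto $A_y$. Let $\Sigma$ be the set of finite partial functions from $\nu$ to $\mathcal P_0$; $|\Sigma|\le\nu$. For $s\in\Sigma$ let $P^y_s$ be the box with support $e_y[I_y\cap\operatorname{dom}s]$ and side $s(j)$ at $e_y(j)$.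 Then $P^y_s\in N_y$, being given by finite data from $N_y$ (although $e_y$ itself need not be in $N_y$). So $f_y(P^y_s)\in N_y$ is nonempty and open, and by elementarity we can choose
$$\varphi_y(s)\in D\cap N_y\cap f_y(P^y_s).$$

*The map $y\mapsto\varphi_y\in D^\Sigma$ is injective.* Let $y\ne y'$. Take open $O\ni y$, $O'\ni y'$ with disjoint closures, and boxes $W,W'\ni p$ with supports $E,E'$ and $f_y(W)\subset O$, $f_{y'}(W')\subset O'$. Let
$$J=e_y^{-1}[E\cap A_y]\cup e_{y'}^{-1}[E'\cap A_{y'}],$$
a finite subset of $\nu$. For $j\in J$ choose $s(j)\in\mathcal P_0$ contained in $W_{e_y(j)}$ if $j\in I_y$ and $e_y(j)\in E$, and in $W'_{e_{y'}(j)}$ if $j\in I_{y'}$ and $e_{y'}(j)\in E'$. If both requirements apply, $s(j)$ is taken inside the intersection; this is possible since these sets are neighborhoods of $x_0$. The support of $P^y_s$ includes $E\cap A_y$, and its sides there are contained in those of $W$. Since $\pi\chi(X)\le\nu$, Lemma 7 applies to $N_y,f_y,W,P^y_s$ and $d=\varphi_y(s)$, and gives $\varphi_y(s)\in\overline{f_y(W)}\subset\overline O$. Likewise $\varphi_{y'}(s)\in\overline{O'}$. So $\varphi_y(s)\ne\varphi_{y'}(s)$.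

Hence $|X|\le|D|^{|\Sigma|}\le\mathfrak c^\nu=(2^\nu)^\nu=2^\nu=\mathfrak c$. $\blacksquare$
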